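# A regular ring whose elementary duality is not induced by any homeomorphism

Rings have $1$, modules are unital, and "regular" means von Neumann regular: every $a$ has some $b$ with $aba=a$. We work in ZFC with no extra hypothesis. The question below is stated in Lorna Gregory, "Decidability of theories of modules over tubular algebras", arXiv:1603.03284 (2016).

## 1. Commutative regular rings, where duality is the identity

We begin with rings for which duality is plain linear algebra. First, the vocabulary.

**Definition (pp-formulas and their duals).** Let $R$ be a ring. A right pp-$n$-formula says that a homogeneous linear system with parameters is solvable: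
$$\phi(\bar x)=\exists \bar y\ (\bar x,\bar y)\begin{pmatrix} H' \\ H''\end{pmatrix}=0,$$
where $\bar x$ is an $n$-tuple and $\bar y$ an $l$-tuple of variables, $H'$ is an $n\times h$ and $H''$ an $l\times h$ matrix over $R$. For a right module $N$, write $\phi(N)=\{\bar x\in N^n:\exists \bar y\in N^l,\ \bar xH'+\bar yH''=0\}$. The elementary (Prest) dual is the left pp-$n$-formula
$$D\phi(\bar x)=\exists \bar z\ \begin{pmatrix} I & H' \\ 0 & H''\end{pmatrix}\begin{pmatrix}\bar x\\ \bar z\end{pmatrix}=0 ,$$
so that, replacing $\bar z$ by $-\bar z$, $D\phi(M)=\{H'\bar z:\bar z\in M^h,\ H''\bar z=0\}$ for a left module $M$. Symmetrically, the left formula $\exists\bar y\,(H'\ H'')\binom{\bar x}{\bar y}=0$ has as its dual the right formula $\exists \bar z\,(\bar x,\bar z)\begin{pmatrix} I&0\\H'&H''\end{pmatrix}=0$.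

For example, let $r\in R$. The right formula "$r$ divides $x$" is $\exists y\,(x-yr=0)$, with $H'=1$, $H''=-r$. Its dual is $\exists z\,(x+z=0\wedge -rz=0)$, that is, $rx=0$. The right formula $xr=0$ has $H'=r$ and no $\bar y$, and its dual is $\exists z\,(x+rz=0)$, that is, $x\in rM$. So $D$ exchanges divisibility and annihilation.

**Theorem (Prest).** Up to equivalence in the theory of modules, $\phi\mapsto D\phi$ is an anti-isomorphism from the lattice of right pp-$n$-formulae to the lattice of left pp-$n$-formulae, with $D(\phi+\psi)\equiv D\phi\wedge D\psi$, $D(\phi\wedge\psi)\equiv D\phi+D\psi$ and $DD\phi\equiv\phi$.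

**Definition (Ziegler spectra).** A short exact sequence is pure if it stays exact after tensoring with any module on the other side; $N$ is pure-injective if $\mathrm{Hom}(-,N)$ keeps pure exact sequences exact. The right Ziegler spectrum $\mathrm{Zg}_R$ is the set of isomorphism classes of indecomposable pure-injective right $R$-modules, with basic open sets
$$(\phi/\psi)=\{N:\phi(N)\ne(\phi\wedge\psi)(N)\}=\{N:\phi(N)\not\subseteq\psi(N)\}$$
for pairs $\phi,\psi$ of pp-formulae in the same free variables. The left spectrum ${}_R\mathrm{Zg}$ is defined in the same way with left modules. For a field $F$, an indecomposable $F$-module is one-dimensional, so $\mathrm{Zg}_F$ is one point.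

**Theorem (Herzog).** The assignment $(\phi/\psi)\mapsto(D\psi/D\phi)$ is well defined and extends to an idempotent lattice isomorphism $D$ from the lattice of open sets of $\mathrm{Zg}_R$ to the lattice of open sets of ${}_R\mathrm{Zg}$.

Here $D$ maps open sets to open sets. Does it come from a map on points? Over a commutative ring, right and left modules are the same thing (transpose all matrices), so there is an obvious candidate: the identity.

**Proposition 1.1.** Let $R$ be a commutative regular ring. Then $D(U)=U$ for every open $U\subseteq\mathrm{Zg}_R={}_R\mathrm{Zg}$. So the identity map is a homeomorphism inducing $D$.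

**Step 1: every point is a field $R/\mathfrak m$.** Let $N$ be an indecomposable module. For an idempotent $e$ we have $N=eN\oplus(1-e)N$, so $e$ acts on $N$ as $0$ or as $1$. Let $a\in R$, choose $b$ with $aba=a$ and put $e=ab$; this is an idempotent with $ea=a$. If $e$ acts as $0$, then $aN=eaN=0$. If $e$ acts as $1$, then $ab-1$ kills $N$. So in $F=R/\mathrm{Ann}(N)$ every nonzero element is invertible, i.e. $F$ is a field; $N$ is an indecomposable $F$-space, hence $N\cong F$.

**Step 2: duality is orthogonality.** Let $N=F$ be such a point. We have $\bar x\in\phi(F)$ iff $\bar xH'$ lies in the row space of $H''$ over $F$, iff $\bar xH'\bar z=0$ for every column $\bar z\in F^h$ with $H''\bar z=0$. This says that $\bar x$ is orthogonal to $D\phi(F)=\{H'\bar z:H''\bar z=0\}$. Thus $\phi(F)=D\phi(F)^\perp$ in $F^n$, and so $D\phi(F)=\phi(F)^\perp$.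

**Step 3: conclusion.** $F\in(D\psi/D\phi)$ iff $\psi(F)^\perp\not\subseteq\phi(F)^\perp$ iff $\phi(F)\not\subseteq\psi(F)$ iff $F\in(\phi/\psi)$. So $D(U)=U$ for basic open $U$. A lattice isomorphism preserves arbitrary joins; joins of open sets are unions, so $D(U)=U$ for all open $U$. $\square$

What changes without commutativity? A right module is no longer a left module, and no candidate for the image of a point is in sight. Two points of a space are *topologically indistinguishable* if they lie in the same open sets (as in a two-point space whose only open sets are $\emptyset$ and the whole space); $D$ cannot see the difference between such points. So there are two questions. (a) For every $R$, is there a homeomorphism $f:\mathrm{Zg}_R\to{}_R\mathrm{Zg}$ with $f(U)=D(U)$ for every open $U$? (b) For every $R$, is there a homeomorphism $\bar f$ between the two spaces after identifying topologically indistinguishable points, such that $\bar f$ induces $D$ on open sets?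

**Theorem 1.2.** The answers to (a) and (b) are both no. One von Neumann regular ring refutes both.

## 2. Infinite intersections of the sets $U_e$

A lattice isomorphism respects finite intersections and arbitrary unions of open sets. A map on points respects *infinite* intersections as well, and that is where we look for a contradiction.

**Facts on regular rings.** Let $R$ be regular. Every finitely generated right ideal is generated by an idempotent, and all modules are flat. Hence every short exact sequence is pure, and pure-injective means injective.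

A nonzero module is *uniform* if any two nonzero submodules meet nontrivially. For instance, $\mathbb Z$ is uniform over $\mathbb Z$, and a direct sum of two nonzero modules is not. An indecomposable injective module $N$ is uniform: if $X,Y\ne0$ were submodules with $X\cap Y=0$, an injective hull $E(X)\subseteq N$ would be a summand of $N$ with $E(X)\cap Y=0$ (as $X$ is essential in $E(X)$), hence a proper nonzero summand. Conversely, the injective hull of a uniform module is indecomposable, because two nonzero summands would meet the module in nonzero submodules with zero intersection.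

**The sets $U_e$.** For an idempotent $e$ let $\phi$ be $x(1-e)=0$ and $\psi$ be $x=0$. Then $\phi(N)=Ne$, so $U_e:=(\phi/\psi)=\{N:Ne\ne0\}$. The dual $D\psi$ is $\exists z\,(x+z=0)$, which always holds. The dual $D\phi$ is $\exists z\,(x+(1-e)z=0)$, i.e. $x\in(1-e)M$, i.e. $ex=0$. Hence
$$D(U_e)=(D\psi/D\phi)=\{M:eM\ne0\}.$$

**Theorem 2.1.** For every field $k$ there are a von Neumann regular $k$-algebra $R$ and a family $(e_p)_{p\in P}$ of nonzero idempotents of $R$ such that

1. some indecomposable injective right $R$-module $E$ satisfies $Ee_p\ne0$ for all $p\in P$;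
2. no indecomposable injective left $R$-module $M$ satisfies $e_pM\ne0$ for all $p\in P$.

**Theorem 2.1 implies Theorem 1.2.** By (1) and (2), $E\in\bigcap_pU_{e_p}$ while $\bigcap_pD(U_{e_p})=\emptyset$. A map $f$ with $f(U)=D(U)$ for all open $U$ would give $f(E)\in\bigcap_pD(U_{e_p})=\emptyset$. This refutes (a). For (b): every open set is a union of classes of indistinguishable points, so open sets of the quotient correspond to open sets of the space, and a class lies in the image of $D(U_{e_p})$ only if all its points lie in $D(U_{e_p})$. If $\bar f$ induced $D$, any point of the class $\bar f([E])$ would lie in every $D(U_{e_p})$, hence in $\bigcap_pD(U_{e_p})=\emptyset$. $\square$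

The family must be infinite: $D$ preserves finite intersections and the empty set, so a finite intersection of sets $U_{e}$ is nonempty iff the intersection of their duals is.

From now on fix a field $k$, and $\otimes=\otimes_k$.

## 3. One coordinate: matrices with eventually constant columns

We need a left-right asymmetry. The seed is a pairing of two countable-dimensional spaces, one slightly larger than the other. Let $A=k^{(\omega)}$ be the finitely supported sequences, $A'\subset k^\omega$ the eventually constant sequences, and
$$\langle\alpha,a\rangle=\sum_i\alpha_ia_i\quad(\alpha\in A',\ a\in A),\qquad m_0(\alpha)=\lim_i\alpha_i .$$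
Both spaces have countable dimension, and the pairing is nondegenerate on both sides (use the unit vectors $\varepsilon_i$, which lie in both). The functional $m_0$ is not of the form $\langle\cdot,a\rangle$ with $a\in A$: on the indicator of $\{i\ge N\}$ with $N$ large, $m_0$ is $1$ and $\langle\cdot,a\rangle$ is $0$.

Let $R_1=k\cdot1\oplus(A'\otimes A)$, where $\alpha\otimes a$ stands for the matrix $(\alpha_ia_j)$. So $A'\otimes A$ consists of the $\omega\times\omega$ matrices with finitely many nonzero columns, each column eventually constant, and $(\alpha\otimes a)(\alpha'\otimes a')=\langle\alpha',a\rangle\,\alpha\otimes a'$ is matrix multiplication. Let $R_1$ act on $A'$ by $(\alpha\otimes a)w=\langle w,a\rangle\alpha$, and on functionals on $A'$ from the right by $(fs)(w)=f(sw)$. Let $e=v\otimes t$ with $\langle v,t\rangle=1$, an idempotent.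

*On the right.* The functionals $m_0s$ $(s\in R_1)$ form the module $km_0\oplus\{\langle\cdot,a\rangle:a\in A\}$. If $f\ne0$ is in it and $f(w)\ne0$, then $f\cdot(w\otimes b)=f(w)\langle\cdot,b\rangle$. So every nonzero submodule contains all $\langle\cdot,b\rangle$, and the module is uniform. Also $\langle\cdot,t\rangle e=\langle\cdot,t\rangle\ne0$.

*On the left.* The module $A'$ is simple, since $(v'\otimes t')w=\langle w,t'\rangle v'$ and $t'$ can be chosen with $\langle w,t'\rangle\neq0$. Hence it is uniform, and $ev=v\ne0$.

So one coordinate gives modules on both sides. The plan is to use very many coordinates, glue them by tensor products, and arrange that only the right-hand construction survives. Two facts from linear algebra are used throughout.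

**(F1)** If $\langle\,,\rangle:V\times T\to k$ is nondegenerate on both sides and $v_1,\dots,v_n\in V$ are independent, there are $u_1,\dots,u_n\in T$ with $\langle v_i,u_j\rangle=\delta_{ij}$; likewise with the sides exchanged. Indeed $u\mapsto(\langle v_i,u\rangle)_i$ maps $T$ onto $k^n$; otherwise its image would be killed by some $(c_i)\ne0$, and $\sum c_iv_i\neq0$ would pair to $0$ with all of $T$.

**(F2)** The tensor product of two forms nondegenerate on both sides is nondegenerate on both sides; more precisely, a nonzero $z$ pairs nontrivially with some pure tensor. Write $z=\sum_{j=1}^nv_j\otimes\alpha_j\ne0$ with $n\geq1$, the $\alpha_j$ independent and all $v_j\ne0$, and choose $t$ with $\langle v_1,t\rangle\ne0$. Then $\sum_j\langle v_j,t\rangle\alpha_j\ne0$ pairs nontrivially with some $a$, so $z$ pairs nontrivially with $t\otimes a$. The other side is symmetric.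

## 4. Systems of paired spaces

We now formalize "many coordinates" so that tensor products over certain infinite sets are allowed later. Let $P$ be a *ring of sets* ($\emptyset\in P$, closed under finite unions and differences, hence under finite intersections) with $\{x\}\in P$ for all $x\in\bigcup P$.

**Definition (system).** A system on $P$ assigns to each $p\in P$ spaces $V_p,T_p$ over $k$ of countable dimension, a bilinear form $\langle\,,\rangle:V_p\times T_p\to k$ and a linear $m:V_p\to k$, and to disjoint $p,q\in P$ bilinear products $V_p\times V_q\to V_{p\cup q}$ and $T_p\times T_q\to T_{p\cup q}$, such that: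

* **(S1)** $V_\emptyset=T_\emptyset=k$, with form the multiplication of $k$ and $m=\mathrm{id}$, and products with elements of $k$ are scalar multiplication; $(V_{\{x\}},T_{\{x\}},\langle\,,\rangle,m)=(A',A,\langle\,,\rangle,m_0)$.
* **(S2)** Products are commutative and associative, and induce isomorphisms $V_p\otimes V_q\cong V_{p\cup q}$, $T_p\otimes T_q\cong T_{p\cup q}$.
* **(S3)** $\langle vw,tu\rangle=\langle v,t\rangle\langle w,u\rangle$ and $m(vw)=m(v)m(w)$ for $v\in V_p$, $t\in T_p$, $w\in V_q$, $u\in T_q$, $p\cap q=\emptyset$.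
* **(S4)** The forms are nondegenerate on both sides, and $m\ne0$ on every $V_p$.

By (S4) all $V_p,T_p$ are nonzero. By (S2) a product of nonzero vectors (over disjoint sets) is nonzero.

**Example 4.1 (finite sets).** Let $P$ be the set of finite subsets of a set $\Omega$, $V_p=\bigotimes_{x\in p}A'$, $T_p=\bigotimes_{x\in p}A$, with the tensor product forms and $m=\bigotimes m_0$. (S1)–(S3) are built in, and (S4) follows from (F2) and $m_0\ne0$.

**Lemma 4.2.** If $\emptyset\ne B\in P$ and $0\ne c\in T_B$, there is $\sigma\in V_B$ with $\langle\sigma,c\rangle=1=m(\sigma)$.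

*Proof.* We first show that $m|_{V_B}$ is not $\langle\cdot,t\rangle$ for any $t\in T_B$; this is inherited from one coordinate. Pick $x\in B$ and $w\in V_{B\setminus\{x\}}$ with $m(w)=1$, and write $t=\sum_ja_ju_j$ with $a_j\in A=T_{\{x\}}$, $u_j\in T_{B\setminus\{x\}}$. If $m=\langle\cdot,t\rangle$, then for all $\alpha\in A'=V_{\{x\}}$
$$m_0(\alpha)=m(\alpha w)=\langle\alpha w,t\rangle=\Bigl\langle\alpha,\sum_j\langle w,u_j\rangle a_j\Bigr\rangle,$$
contradicting Section 3. Now $\langle\cdot,c\rangle\ne0$ by (S4), and $m$ is not a multiple of it. So $m$ and $\langle\cdot,c\rangle$ are linearly independent functionals, they map $V_B$ onto $k^2$, and $\sigma$ exists. $\square$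

**4.3. Adding a point** $x\notin\bigcup P$. On the ring of sets $P\cup\{p\cup\{x\}:p\in P\}$ put $V_{p\cup\{x\}}=V_p\otimes A'$, $T_{p\cup\{x\}}=T_p\otimes A$, with $\langle v\otimes\alpha,t\otimes a\rangle=\langle v,t\rangle\langle\alpha,a\rangle$ and $m(v\otimes\alpha)=m(v)m_0(\alpha)$. For disjoint $p,q\in P$ put $(v\otimes\alpha)w=w(v\otimes\alpha)=vw\otimes\alpha$ for $v\in V_p$, $w\in V_q$, and likewise for $T$. At most one of two disjoint sets contains $x$, so all products are defined. (S1)–(S3) follow at once from the same properties on $P$, and (S4) from (F2) and $m_0\ne0$. The new system restricts to the old one on $P$.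

**4.4. Unions.** The union of a chain of systems, each extending the previous ones, is a system, since every axiom involves finitely many members of $P$.

## 5. The ring of a system and its regularity

Fix a system on $P$. We generalize $R_1$, with one "matrix block" for each $p\in P$. Put $S_p=V_p\otimes T_p$ and $R=\bigoplus_{p\in P}S_p$ as a vector space. For $p\subseteq r$ let $v\otimes t\in S_p$ act on $V_r$ from the left and on $T_r$ from the right by
$$(v\otimes t)(v'w)=\langle v',t\rangle\,vw,\qquad(t'u)(v\otimes t)=\langle v,t'\rangle\,tu \tag{1}$$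
for $v'\in V_p$, $w\in V_{r\setminus p}$, $t'\in T_p$, $u\in T_{r\setminus p}$. This is well defined by (S2). The actions are adjoint:
$$\langle sz,y\rangle=\langle z,ys\rangle\qquad(s\in S_p,\ z\in V_r,\ y\in T_r),\tag{2}$$
since for $s=v\otimes t$, $z=v'w$, $y=t'u$ both sides equal $\langle v',t\rangle\langle v,t'\rangle\langle w,u\rangle$. Let $\pi_r(s)\in\mathrm{End}(V_r)$ be the action of $s\in S_p$ if $p\subseteq r$, let $\pi_r(s)=0$ if $p\not\subseteq r$, and extend $\pi_r$ additively to $R$.

**Lemma 5.1 (faithfulness).** If $s=\sum_{p\in Q}s_p$ with $Q$ finite and nonempty and $0\ne s_p\in S_p$, and $r\in P$ contains $\bigcup Q$, then $\pi_r(s)\ne0$.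

*Proof.* The aim is to isolate one component by testing against vectors that annihilate all the others. Let $p_0\in Q$ be minimal under inclusion. For $p\in Q\setminus\{p_0\}$ we have $p\not\subseteq p_0$; choose $x_p\in p\setminus p_0$, and let $Y$ be the finite set of these points. So $Y\in P$ and $Y\subseteq r\setminus p_0$. For $p\ne p_0$ write $s_p=\sum_jv_j\otimes t_j$ and $v_j=\sum_l\alpha_{jl}v_{jl}$ with $\alpha_{jl}\in V_{\{x_p\}}=A'$, $v_{jl}\in V_{p\setminus\{x_p\}}$. As $A$ is infinite dimensional, for each $x\in Y$ there is $0\ne a_x\in A$ with $\langle\alpha_{jl},a_x\rangle=0$ for the finitely many $\alpha_{jl}$ arising from those $p$ with $x_p=x$. For $w\in V_r$, $s_pw$ is a sum of terms $\alpha_{jl}v_{jl}w'$ with $w'\in V_{r\setminus p}$. Hence $\langle s_pw,a_{x_p}u'\rangle=0$ for all $p\ne p_0$ in $Q$ and $u'\in T_{r\setminus\{x_p\}}$.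

Put $a=\prod_{x\in Y}a_x\in T_Y$, so $a\ne0$. For $s_{p_0}=\sum v_j\otimes t_j$ we have $\langle s_{p_0}w_0,u_0\rangle=\sum_j\langle w_0,t_j\rangle\langle v_j,u_0\rangle$, so by (F2) there are $w_0\in V_{p_0}$, $u_0\in T_{p_0}$ making this nonzero. Choose $\theta\in V_Y$ with $\langle\theta,a\rangle\ne0$ and $w_1\in V_{r\setminus(p_0\cup Y)}$, $u_1\in T_{r\setminus(p_0\cup Y)}$ with $\langle w_1,u_1\rangle=1$. The components $p\ne p_0$ contribute $0$, and
$$\langle s(w_0\theta w_1),u_0au_1\rangle=\langle s_{p_0}w_0,u_0\rangle\langle\theta,a\rangle\ne0.\qquad\square$$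

**5.2. Multiplication.** For $p,q\in P$ put $c=p\cap q$. For $v\otimes t\in S_p$ with $t=t_ct_{p\setminus q}$ and $v'\otimes t'\in S_q$ with $v'=v'_cv'_{q\setminus p}$ (subscripts show the index set) define, extending bilinearly,
$$(v\otimes t)(v'\otimes t')=\langle v'_c,t_c\rangle\,(v\,v'_{q\setminus p})\otimes(t_{p\setminus q}\,t')\in S_{p\cup q}.\tag{3}$$

We check that $\pi_r$ turns this into composition. If $r\supseteq p\cup q$ and $w=w_qw_{p\setminus q}w_0$ with $w_0\in V_{r\setminus(p\cup q)}$ (such $w$ span $V_r$), then
$$\pi_r(v\otimes t)\pi_r(v'\otimes t')w=\langle w_q,t'\rangle(v\otimes t)\bigl(v'_cw_{p\setminus q}\cdot v'_{q\setminus p}w_0\bigr)=\langle w_q,t'\rangle\langle v'_c,t_c\rangle\langle w_{p\setminus q},t_{p\setminus q}\rangle\,vv'_{q\setminus p}w_0 .$$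
The right side of (3) sends $w=(w_qw_{p\setminus q})w_0$ to $\langle v'_c,t_c\rangle\langle w_qw_{p\setminus q},t_{p\setminus q}t'\rangle vv'_{q\setminus p}w_0$, which is the same by (S3). If $r\not\supseteq p\cup q$, both are $0$. By Lemma 5.1 the map $\prod_r\pi_r$ is injective. Hence $R$ is an associative $k$-algebra. Its identity is $1\otimes1\in S_\emptyset$, which every $\pi_r$ sends to the identity.

For $r\in P$ let $R_r=\bigoplus_{p\subseteq r}S_p$. It is a subring by (3), and $V_r$ is a left $R_r$-module. By (2), $\langle z,y(ss')\rangle=\langle ss'z,y\rangle=\langle s'z,ys\rangle=\langle z,(ys)s'\rangle$ for all $z\in V_r$, so by nondegeneracy $T_r$ is a right $R_r$-module. Every finite subset of $R$ lies in some $R_r$, and $r$ can be enlarged.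

**5.3. Calculation rules.**

* **(i)** $S_pS_q\subseteq S_{p\cup q}$.
* **(ii)** For $s\in R_r$ and $v\otimes t\in S_r$: $s(v\otimes t)=(sv)\otimes t$ and $(v\otimes t)s=v\otimes(ts)$. In particular $(v'\otimes u)(v\otimes t)=\langle v,u\rangle\,v'\otimes t$ in $S_r$.
* **(iii)** If $p\cap q=\emptyset$, then for $v\otimes t\in S_p$, $v'\otimes t'\in S_q$: $(v\otimes t)(v'\otimes t')=(vv')\otimes(tt')=(v'\otimes t')(v\otimes t)$.
* **(iv)** For $s\in R_r$, $r\subseteq r'$, $w\in V_r$, $w'\in V_{r'\setminus r}$: $s(ww')=(sw)w'$. Likewise $(yy')s=(ys)y'$ for $y\in T_r$, $y'\in T_{r'\setminus r}$.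

Rules (i) and (iii) are read off (3). For (ii) take $s=v_1\otimes t_1\in S_p$ with $p\subseteq r$. Then (3) gives $s(v\otimes t)=\langle v_p,t_1\rangle v_1v_{r\setminus p}\otimes t$ for $v=v_pv_{r\setminus p}$, and $(v\otimes t)s=\langle v_1,t_p\rangle v\otimes t_{r\setminus p}t_1$ for $t=t_pt_{r\setminus p}$; compare with (1). For (iv) take $s=v\otimes t\in S_p$, $p\subseteq r$, $w=w_pw_{r\setminus p}$: both sides are $\langle w_p,t\rangle vw_{r\setminus p}w'$; the second half is the same computation.

**Proposition 5.4.** $R$ is von Neumann regular.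

**Step 1: each $S_q$ is a regular ring, possibly without identity.** Let $s=\sum_jv_j\otimes t_j\in S_q$ with $(v_j)$ and $(t_j)$ independent. By (F1) choose $u_j\in T_q$, $w_j\in V_q$ with $\langle v_i,u_j\rangle=\delta_{ij}=\langle w_i,t_j\rangle$. By (ii),
$$s\Bigl(\sum_lw_l\otimes u_l\Bigr)s=\sum_{j,l,i}\langle w_l,t_j\rangle\langle v_i,u_l\rangle\,v_j\otimes t_i=s.$$

**Step 2: regularity passes to extensions.** Let $J$ be an ideal of a possibly non-unital ring $C$ with $J$ and $C/J$ regular. Given $x\in C$, take $y\in C$ with $j=x-xyx\in J$, and $z\in J$ with $jzj=j$. Put $y'=y+z-yxz-zxy+yxzxy$. Then $xy'x=xyx+(x-xyx)z(x-xyx)=xyx+jzj=xyx+j=x$. So $C$ is regular.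

**Step 3: finite pieces.** Each element of $R$ lies in $C=\bigoplus_{q\in Q}S_q$ for some finite union-closed $Q=\{q_1,\dots,q_n\}$, enumerated so that $q_i\subseteq q_j$ implies $i\le j$. By (i), $C$ is a subring and each $I_j=\bigoplus_{i\ge j}S_{q_i}$ is an ideal of $C$, because $q_a\cup q_i\supseteq q_i$ comes no earlier than $q_i$. Moreover $I_j/I_{j+1}\cong S_{q_j}$, with $I_{n+1}=0$. By Steps 1 and 2, downward induction on $j$ shows that every $I_j$ is regular, in particular $C=I_1$. $\square$

For each $p\in P$ fix $v_p\in V_p$, $t_p\in T_p$ with $\langle v_p,t_p\rangle=1$ and put $e_p=v_p\otimes t_p$. By (ii), $e_p$ is an idempotent of $R$, and it is nonzero.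

## 6. Uniform modules from multiplicative functionals

The functionals $m$ have not yet been used in building $R$. Their purpose is the right module, which exists for *every* system.

**Proposition 6.1.** For the ring $R$ of any system there is an indecomposable injective right module $E$ with $Ee_p\ne0$ for all $p\in P$.

**Step 1: a right ideal.** Let $K$ be the set of $s\in R$ such that $m(sw)=0$ for all $w\in V_r$, where $r$ is any member of $P$ with $s\in R_r$. The choice of $r$ does not matter: if $r\subseteq r'$, then $m(s(ww'))=m(sw)m(w')$ for $w\in V_r$, $w'\in V_{r'\setminus r}$ by (iv) and (S3); the $ww'$ span $V_{r'}$ and $m\ne0$ on $V_{r'\setminus r}$, so the conditions for $r$ and $r'$ agree. Two arbitrary choices are compared through their union. $K$ is closed under addition, and it is a right ideal: if $s\in K$ and $s,s'\in R_r$, then $m(ss'w)=m(s(s'w))=0$. Also $1\notin K$, as $m\ne0$. Put $N'=R/K\ne0$.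

**Step 2: $N'$ is uniform.** Let $s,s'\in R\setminus K$, choose $r$ with $s,s'\in R_r$, and fix $w_0\in V_r$ with $m(w_0)=1$ and $0\ne t\in T_r$. Choose $w\in V_r$ with $c=m(sw)\ne0$. Then $s(w\otimes t)=(sw)\otimes t$, and $(sw-cw_0)\otimes t\in K$, because it maps $w'\in V_r$ to $\langle w',t\rangle(sw-cw_0)$, where $m$ vanishes. So $w_0\otimes t\in sR+K$; likewise $w_0\otimes t\in s'R+K$. Finally $w_0\otimes t\notin K$, since $m((w_0\otimes t)w')=\langle w',t\rangle$ is not always $0$.

**Step 3: no $e_p$ kills $N'$.** With $w_0\in V_p$, $m(w_0)=1$, we get $(w_0\otimes t_p)e_p=\langle v_p,t_p\rangle w_0\otimes t_p=w_0\otimes t_p$, which is not in $K$ by the last computation of Step 2. So $N'e_p\ne0$, and the injective hull $E=E(N')$ is indecomposable with $Ee_p\ne0$ for all $p$. $\square$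

By Propositions 5.4 and 6.1, it remains to find a system whose ring has no left module as in Theorem 2.1(2). The sensible first try is Example 4.1 with a large set $\Omega$. It does not work, and the mirror image of the last proof shows why.

**Proposition 6.2.** Suppose a system has linear maps $m':T_p\to k$ $(p\in P)$, all nonzero, with $m'(tu)=m'(t)m'(u)$ for $t\in T_p$, $u\in T_q$, $p\cap q=\emptyset$. Then some indecomposable injective left $R$-module $M$ satisfies $e_pM\ne0$ for all $p\in P$.

*Proof.* Let $L$ be the set of $s$ with $m'(ys)=0$ for all $y\in T_r$, where $s\in R_r$. By (iv), $m'((yy')s)=m'(ys)m'(y')$, so the choice of $r$ does not matter. $L$ is a left ideal, as $m'(y(s's))=m'((ys')s)$, and $1\notin L$. Given $s\in R_r\setminus L$, fix $0\ne v\in V_r$ and $u_0\in T_r$ with $m'(u_0)=1$ (both independent of $s$), and choose $y\in T_r$ with $c=m'(ys)\ne0$. Then $(v\otimes y)s=v\otimes ys$, and $v\otimes(ys-cu_0)\in L$, since $y'(v\otimes z)=\langle v,y'\rangle z$ for $y',z\in T_r$. So $v\otimes u_0\in Rs+L$. It is not in $L$, since $m'(y'(v\otimes u_0))=\langle v,y'\rangle$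 is not always $0$. Applying this to two elements of $R\setminus L$ with a common $r$ shows that $R/L$ is uniform. For $r=p$ and $u_0\in T_p$ with $m'(u_0)=1$, $e_p(v_p\otimes u_0)=v_p\otimes u_0\notin L$, so $e_p(R/L)\ne0$. Take $M$ to be the injective hull. $\square$

In Example 4.1 let $m'_0:A\to k$ be any nonzero functional, say $m_0'(a)=a_0$. Then $m'=\bigotimes m'_0$ is as in Proposition 6.2. So for the finite-set system a left module exists, however large $\Omega$ is, and statement (2) fails.

The proof also shows what has to be destroyed. For $y=1+L\in R/L$, an element $t\in T_p$ and $0\ne v\in V_p$, we have $(v\otimes t)y=0$ iff $\langle v,y'\rangle m'(t)=0$ for all $y'\in T_p$, iff $m'(t)=0$. So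
$$\{t\in T_p:(v\otimes t)y=0\text{ for all }v\in V_p\}=\ker(m'|_{T_p}).\tag{4}$$
We must enlarge the system so that no multiplicative $m'$ survives on the $T$ side, while $m$ survives on the $V$ side. Later the subspaces on the left of (4) replace $\ker m'$ when $M$ is arbitrary.

## 7. Threads

**One thread kills one functional.** Take Example 4.1 with $\Omega=\omega$ and $m'_0(a)=a_0$. Put $B_n=\{n\}$, $C_n=\varepsilon_1\in T_{\{n\}}$, and let $\sigma_n\in V_{\{n\}}$ be the constant sequence $1$. So $\langle\sigma_n,C_n\rangle=1=m_0(\sigma_n)$. We adjoin the infinite set $\tau=\omega$ by declaring that $T_\tau$ consists of the "infinite products" $t\,C_nC_{n+1}C_{n+2}\cdots$ with $t\in T_{\{0,\dots,n-1\}}$, and $V_\tau$ of the products $v\,\sigma_n\sigma_{n+1}\cdots$. Pairing and $m$ make sense, because the tails contribute factors $1$. But a multiplicative extension of $m'$ would give $m'(tC_nh)=m'(t)m_0'(\varepsilon_1)m'(h)=0$ for every element of $T_\tau$, where $h=C_{n+1}C_{n+2}\cdots$, although it has to be nonzero on $T_\tau$.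

One thread is not enough: the functional $m'$ built from $a\mapsto a_1$ has $m'(C_n)=1$, so it is preserved by $t\mapsto tC_n$, extends to the new spaces, and again gives a left module by Proposition 6.2. Every functional, and then every left module, must be caught by some thread. So we adjoin many threads at once, and this requires that different threads interfere very little.

**Setting.** Let $\beta$ be a limit ordinal, and suppose all $p\in P$ are bounded subsets of $\beta$. Let $(\tau^i)_{i\in I}$ be a family of *threads*: sequences $(B^i_n,C^i_n,\sigma^i_n)_{n<\omega}$ with $\emptyset\ne B^i_n\in P$ pairwise disjoint in $n$, $C^i_n\in T_{B^i_n}$, $\sigma^i_n\in V_{B^i_n}$,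
$$\langle\sigma^i_n,C^i_n\rangle=1=m(\sigma^i_n),\tag{5}$$
and, for each $\gamma<\beta$, $B^i_n\cap\gamma=\emptyset$ for almost all $n$. Write $\tau^i_{\ge n}=\bigcup_{l\ge n}B^i_l$ and $\tau^i=\tau^i_{\ge0}$. Assume that for $i\ne j$ only finitely many $n$ satisfy $B^i_n\cap\tau^j\ne\emptyset$. Three consequences are used constantly. For $i\ne j$, $\tau^i\cap\tau^j$ lies in finitely many blocks of $\tau^i$ and is bounded in $\beta$. Each tail $\tau^i_{\ge n}$ is unbounded in $\beta$. Each bounded subset of $\beta$ meets only finitely many blocks of each thread. Let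
$$P'=\Bigl\{q\cup\bigcup_{i\in F}\tau^i_{\ge n}:q\in P,\ F\subseteq I\text{ finite},\ n<\omega\Bigr\}.$$
In such a representation $n$ may be increased, moving finitely many blocks into $q$.

**Step 1: $P'$ is a ring of sets.** If $p\in P$ and $s\in P'$, then $p$ meets only finitely many blocks of each thread, so $p\cap s\in P$ and $p\setminus s=p\setminus(p\cap s)\in P$. Unions are clear after passing to a common $n$. Let $r=q\cup\bigcup_F\tau^i_{\ge n}$ and $s=q'\cup\bigcup_{F'}\tau^i_{\ge n'}$. If $i\in F\setminus F'$, then $s\cap\tau^i$ is bounded (as $q'$ and the $\tau^j\cap\tau^i$, $j\in F'$, are), so a tail of $\tau^i$ is disjoint from $s$. If $i\in F\cap F'$, a tail of $\tau^i$ lies in $s$. Increasing $n$, we get $r\setminus s=(q\setminus s)\cup\bigcup_{F\setminus F'}\tau^i_{\ge n}\in P'$. Also $\bigcup P'=\bigcup P$, so $P'$ contains the singletons of its points.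

**Step 2: finite stages of a set $r\in P'$.** We approximate $r$ by members of $P$. For $r$ represented as above, $F=F(r):=\{i:r\cap\tau^i\text{ is unbounded in }\beta\}$, by the argument just given; so $F$ is determined by $r$. Let $\mathcal N(r)$ be the set of $n$ such that the tails $\tau^i_{\ge n}$ $(i\in F(r))$ are pairwise disjoint and contained in $r$. It is nonempty, since $\tau^i_{\ge n}\cap\tau^j=\emptyset$ for large $n$ if $i\ne j$, and it is upward closed. For $n\in\mathcal N(r)$ put $r_n=r\setminus\bigcup_{i\in F(r)}\tau^i_{\ge n}$. For large $n$ we can write $r=q\cup\bigcup_{F(r)}\tau^i_{\ge n}$ with $q\in P$, and then $r_n=q\setminus\bigcup_{F(r)}\tau^i_{\ge n}\in P$ by Step 1. For $n\in\mathcal N(r)$,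
$$r_{n+1}=r_n\sqcup\bigsqcup_{i\in F(r)}B^i_n .$$
So by downward induction $r_n\in P$ for all $n\in\mathcal N(r)$.

**Step 3: the spaces.** Define the direct limits over $n\in\mathcal N(r)$
$$T_r=\varinjlim\Bigl(T_{r_n}\to T_{r_{n+1}},\ t\mapsto t\prod_{i\in F(r)}C^i_n\Bigr),\qquad V_r=\varinjlim\Bigl(V_{r_n}\to V_{r_{n+1}},\ v\mapsto v\prod_{i\in F(r)}\sigma^i_n\Bigr).$$
By (S2), and since $C^i_n,\sigma^i_n\ne0$, the transition maps are injective. For $r\in P$ we have $F(r)=\emptyset$, $r_n=r$, and the transition maps are identities, so nothing changes. Dimensions stay countable. By (S3) and (5) the transition maps preserve the forms and $m$. So forms and $m$ are defined on the limits, computed at any common level $n$.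

**Step 4: (S4).** A nonzero element of $V_r$ is the class of some $0\ne v\in V_{r_n}$, which pairs nontrivially with some $t\in T_{r_n}$; the same works for $T_r$. And $m\ne0$ on $V_r$, since $m\ne0$ on $V_{r_n}$.

**Step 5: products, and (S1)–(S3).** Let $r,s\in P'$ with $r\cap s=\emptyset$. Then $F(r)\cap F(s)=\emptyset$, since for $i$ in both, $r$ and $s$ would share a tail of $\tau^i$; and $F(r\cup s)=F(r)\sqcup F(s)$. If $n\in\mathcal N(r)\cap\mathcal N(s)$, then $n\in\mathcal N(r\cup s)$ and $(r\cup s)_n=r_n\sqcup s_n$, because the tails for $F(r)$ lie in $r$ and those for $F(s)$ in $s$. For $v\in V_{r_n}$, $w\in V_{s_n}$,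
$$\Bigl(v\prod_{F(r)}\sigma^i_n\Bigr)\Bigl(w\prod_{F(s)}\sigma^i_n\Bigr)=vw\prod_{F(r\cup s)}\sigma^i_n .$$
So multiplication at level $n$ is compatible with the transition maps and defines $V_r\times V_s\to V_{r\cup s}$; the same holds for $T$. Commutativity, associativity and (S3) hold because they hold at every sufficiently large level, and (S1) is unchanged. The map $V_r\otimes V_s\to V_{r\cup s}$ is the direct limit of the isomorphisms $V_{r_n}\otimes V_{s_n}\to V_{(r\cup s)_n}$, and $\otimes$ commutes with direct limits, so it is an isomorphism; likewise for $T$. We have a system on $P'$ extending the given one.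

**Step 6: every element of $T_\tau$ has a factor $C_n$.** This is the property that kills. For $\tau=\tau^i$:
$$\text{every element of }T_\tau\text{ is }\ t\,C^i_n\,h\ \text{ for some }n,\ t\in T_{B^i_0\cup\dots\cup B^i_{n-1}},\ h\in T_{\tau_{\ge n+1}}.\tag{6}$$
Here $F(\tau)=\{i\}$, $\mathcal N(\tau)=\omega$ and $\tau_n=B^i_0\cup\dots\cup B^i_{n-1}$. An element of $T_\tau$ is the class of some $t\in T_{\tau_n}$, which is also the class of $tC^i_n\in T_{\tau_{n+1}}$. For $s=\tau_{\ge n+1}$ we have $n+1\in\mathcal N(s)$ and $s_{n+1}=\emptyset$. Let $h\in T_s$ be the class of $1\in T_\emptyset$ at level $n+1$. Multiplying at level $n+1$, the class of $tC^i_n$ in $T_\tau$ equals $(tC^i_n)\cdot h$.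

## 8. Almost disjoint branches and the special system

We now decide which threads to adjoin. A functional $m'$, or a left module, involves too many coordinates to be listed in advance, but a thread that kills it needs only countably many vectors. So along ordinals $\beta<\kappa$, at each $\beta$ of cofinality $\omega$, we treat *all* sufficiently small collections of vectors below $\beta$. Such a collection must offer so many branches that a new thread can avoid all earlier ones up to finitely many blocks, and there must not be too many collections.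

**Cardinals.** Let $\lambda_0=\max(\aleph_0,|k|)$, $\lambda_{n+1}=2^{\lambda_n}$, $\lambda=\sup_n\lambda_n$, $\mu=2^\lambda$, $\kappa=\mu^+$. Then $\prod_n\lambda_n=\lambda_0\cdot\prod_n2^{\lambda_n}=2^\lambda=\mu$, $\mu^{\aleph_0}=\mu^\lambda=\mu$, and $2^{\aleph_0}\le\lambda_1<\mu$.

**Almost disjoint branches.** There is $\mathcal E\subseteq\prod_n\lambda_n$ with $|\mathcal E|=\mu$ such that distinct $\eta,\eta'\in\mathcal E$ agree at only finitely many $n$. Fix injections $j_n:\prod_{i\le n}\lambda_i\to\lambda_n$ and take all functions $n\mapsto j_n(\zeta|_{n+1})$ with $\zeta\in\prod_n\lambda_n$. If $\zeta,\zeta'$ differ at $i$, their functions differ at every $n\ge i$.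

**Recursion.** We define an increasing chain of systems on rings $P_\beta$ $(\beta<\kappa)$ of countable subsets of $\beta$ with $\bigcup P_\beta=\beta$ and $|P_\beta|\le\mu$. Put $P_0=\{\emptyset\}$ with $V_\emptyset=T_\emptyset=k$. $P_{\beta+1}$ is obtained from $P_\beta$ by adding the point $\beta$ (4.3). For limit $\beta$ let $P_{<\beta}=\bigcup_{\gamma<\beta}P_\gamma$ with the union system; all members are bounded in $\beta$, and $|P_{<\beta}|\le\mu$ as $|\beta|\le\mu$. If $\mathrm{cf}\,\beta>\omega$, put $P_\beta=P_{<\beta}$.

Let $\mathrm{cf}\,\beta=\omega$, and fix $\beta_0<\beta_1<\cdots$ cofinal in $\beta$.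

**Definition (datum).** A datum at $\beta$ is a family $\langle(B_{n,\alpha},c_{n,\alpha}):n<\omega,\ \alpha<\lambda_n\rangle$ with $\emptyset\ne B_{n,\alpha}\in P_{<\beta}$ pairwise disjoint for distinct $(n,\alpha)$, $B_{n,\alpha}\cap\beta_n=\emptyset$, and $0\ne c_{n,\alpha}\in T_{B_{n,\alpha}}$.

For example, take $\beta=\lambda\cdot\omega$ (ordinal product) with $\beta_n=\lambda\cdot n$. Then $B_{n,\alpha}=\{\beta_n+\alpha\}$ and $c_{n,\alpha}=\varepsilon_1$ form a datum; note $\beta_n+\alpha<\beta_{n+1}$, as $\alpha<\lambda$.

Since $T_p$ has countable dimension, $|T_p|\le\lambda_0$, so there are at most $\mu^\lambda=\mu$ data at $\beta$. If there are none, put $P_\beta=P_{<\beta}$. Otherwise enumerate them as $(g_\xi)_{\xi<\mu}$, repetitions allowed. By recursion on $\xi<\mu$ choose $\eta_\xi\in\mathcal E$ such that the thread $\tau_\xi$ with blocks $B^\xi_n=B^{g_\xi}_{n,\eta_\xi(n)}$, vectors $C^\xi_n=c^{g_\xi}_{n,\eta_\xi(n)}$ and $\sigma^\xi_n$ from Lemma 4.2 satisfies, for all $\zeta<\xi$: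
$$B^\xi_n\cap\tau_\zeta\ne\emptyset\ \text{ for only finitely many } n.\tag{7}$$

*The choice is possible.* For $\zeta<\xi$ the set $Q_\zeta=\{(n,\alpha):B^{g_\xi}_{n,\alpha}\cap\tau_\zeta\ne\emptyset\}$ is countable, since the $B^{g_\xi}_{n,\alpha}$ are disjoint and $\tau_\zeta$ is countable. If $\eta\in\mathcal E$ violates (7) for $\zeta$, then $\mathrm{graph}(\eta)\cap Q_\zeta$ is infinite. Distinct members of $\mathcal E$ have graphs with finite intersection, so these infinite subsets of $Q_\zeta$ are distinct. Hence at most $2^{\aleph_0}$ functions $\eta$ are bad for $\zeta$. In total at most $|\xi|\cdot2^{\aleph_0}<\mu=|\mathcal E|$ are bad.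

*Section 7 applies.* The blocks of $\tau_\xi$ are nonempty and disjoint, and (5) holds by Lemma 4.2. For $\gamma<\beta$ we have $\beta_n\ge\gamma$, hence $B^\xi_n\cap\gamma=\emptyset$, for almost all $n$. For $\zeta<\xi$, the set $\tau_\xi\cap\tau_\zeta$ lies in finitely many blocks of $\tau_\xi$ by (7), so it is bounded in $\beta$; hence only finitely many blocks of $\tau_\zeta$ meet $\tau_\xi$ as well. So we may adjoin $(\tau_\xi)_{\xi<\mu}$ to $P_{<\beta}$. The result is $P_\beta$, a ring of countable subsets of $\beta$ with $\bigcup P_\beta=\beta$ and $|P_\beta|\le\mu$.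

Let $P=\bigcup_{\beta<\kappa}P_\beta$ with the union system, so $\bigcup P=\kappa$, and let $R$ be its ring. By Propositions 5.4 and 6.1, $R$ is regular and satisfies Theorem 2.1(1). It remains to prove (2).

## 9. Left annihilators in a hypothetical left module

Suppose $M$ is an indecomposable injective, hence uniform, left $R$-module with $e_pM\ne0$ for all $p\in P$. We derive a contradiction.

**Step 1: every block acts nontrivially on every nonzero vector.** We claim that $S_py\ne0$ for all $0\ne y\in M$ and $p\in P$.

Let $J=RS_pR$ be the two-sided ideal generated by $S_p$, and $M_0=\{y\in M:Jy=0\}$, a submodule. Let $z=\sum j_im_i\in JM$ with $j_i\in J$, $m_i\in M$. By regularity $\sum j_iR=gR$ for an idempotent $g\in J$; then $gj_i=j_i$, so $gz=z$. If also $z\in M_0$, then $z=gz=0$. Hence $JM\cap M_0=0$. As $JM\supseteq e_pM\ne0$, uniformity gives $M_0=0$.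

So $Jy\ne0$. By (i), $J\subseteq\bigoplus_{p'\supseteq p}S_{p'}$. Hence some homogeneous component $s=\sum_iv_i\otimes t_i\in S_{p'}$, $p'\supseteq p$, of an element of $J$ satisfies $sy\ne0$. We factor $s$ through $S_p$. Write $t_i=\sum_jt_{ij}t'_{ij}$ with $t_{ij}\in T_p$, $t'_{ij}\in T_{p'\setminus p}$. Let $(u_l)$ be a basis of the span of the $t_{ij}$, choose $v'_l\in V_p$ with $\langle v'_l,u_{l'}\rangle=\delta_{ll'}$ by (F1), and put $e=\sum_lv'_l\otimes u_l\in S_p$. Then $u_{l'}e=u_{l'}$ by (1), so $t_{ij}e=t_{ij}$, $t_ie=t_i$, and $se=s$ by (ii). So $sey=sy\ne0$, and $ey\ne0$.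

**Annihilators.** For $y\in M$ let $\mathrm{Ann}_p(y)=\{t\in T_p:(v\otimes t)y=0\text{ for all }v\in V_p\}$, a subspace of $T_p$. In the module of Proposition 6.2, with $y=1+L$, this was $\ker m'$, by (4). In general we have the following, where a product of subspaces denotes the span of the products.

* **(A1)** If $(v\otimes t)y=0$ for one $v\ne0$ in $V_p$, then $t\in\mathrm{Ann}_p(y)$. Choose $u\in T_p$ with $\langle v,u\rangle=1$; then $v'\otimes t=(v'\otimes u)(v\otimes t)$ for all $v'\in V_p$, by (ii).
* **(A2)** $\mathrm{Ann}_p(y)\,T_q\subseteq\mathrm{Ann}_{p\cup q}(y)$ for $p\cap q=\emptyset$. By (iii), $(vv')\otimes(tt')=(v'\otimes t')(v\otimes t)$, and the $vv'$ span $V_{p\cup q}$.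
* **(A3)** $\mathrm{Ann}_\emptyset(y)=0$ for $y\ne0$, since $1\otimes t\in S_\emptyset$ acts as the scalar $t$.
* **(A4)** $\mathrm{Ann}_p(y)\ne T_p$ for $y\ne0$. This is Step 1.

*Where we are going.* If we find one $y_*\neq0$ with $\kappa$ many pairwise disjoint sets $B_i$ and nonzero $c_i\in\mathrm{Ann}_{B_i}(y_*)$, then some datum consists of such vectors; its thread $\tau$ will force $\mathrm{Ann}_\tau(y_*)=T_\tau$ by (6) and (A2), against (A4). For a multiplicative functional this would be easy, since $\ker m'$ meets every $T_{\{x\}}=A$. For general $M$ we must find the $c_i$.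

**Step 2: every coordinate is involved in a new relation.** Let $0\ne y\in M$ and $x\in\kappa$. We claim there are $p\in P$ with $x\in p$ and $t\in\mathrm{Ann}_p(y)$ such that $t\notin\mathrm{Ann}_r(y)\,T_{p\setminus r}$ for every $r\in P$ with $r\subseteq p\setminus\{x\}$.

Take independent $a_1,a_2\in A=T_{\{x\}}$ and $0\ne\alpha\in V_{\{x\}}$, and put $y_i=(\alpha\otimes a_i)y$. If some $y_i=0$, then $a_i\in\mathrm{Ann}_{\{x\}}(y)$ by (A1). Take $p=\{x\}$, $t=a_i$: only $r=\emptyset$ is possible, and $\mathrm{Ann}_\emptyset(y)T_{\{x\}}=0$ by (A3).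

Otherwise, by uniformity, $r_1y_1=r_2y_2\ne0$ for some $r_1,r_2\in R$. Choose $p\in P$ with $x\in p$ and $r_1,r_2\in R_p$ and, by Step 1, $v\otimes u\in S_p$ with $(v\otimes u)r_1y_1\ne0$. By (ii),
$$(v\otimes u)\,r_i\,(\alpha\otimes a_i)=v\otimes\bigl((ur_i)(\alpha\otimes a_i)\bigr),$$
and by (1), applied to the action of $S_{\{x\}}$ on $T_p$, $(ur_i)(\alpha\otimes a_i)=a_ic_i$ for some $c_i\in T_{p\setminus\{x\}}$. So $(v\otimes a_1c_1)y=(v\otimes a_2c_2)y\ne0$. Put $t=a_1c_1-a_2c_2$. Since $v\ne0$, (A1) gives $t\in\mathrm{Ann}_p(y)$, while $a_1c_1\notin\mathrm{Ann}_p(y)$.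

Now let $r\in P$, $r\subseteq p\setminus\{x\}$, and suppose $t\in\mathrm{Ann}_r(y)T_{p\setminus r}$. Under $T_p\cong A\otimes T_{p\setminus\{x\}}$ the latter space is $A\otimes U$ with $U=\mathrm{Ann}_r(y)T_{p\setminus(r\cup\{x\})}$. Passing to $A\otimes(T_{p\setminus\{x\}}/U)$, the image $a_1\otimes\bar c_1-a_2\otimes\bar c_2$ of $t$ is $0$, and independence of $a_1,a_2$ gives $c_1\in U$. So $a_1c_1\in\mathrm{Ann}_r(y)T_{p\setminus r}\subseteq\mathrm{Ann}_p(y)$ by (A2), a contradiction.

**Step 3: many disjoint annihilating vectors.** We claim there are $0\ne y_*\in M$, a set $I$ with $|I|=\kappa$, pairwise disjoint nonempty $B_i\in P$ and $0\ne c_i\in\mathrm{Ann}_{B_i}(y_*)$ $(i\in I)$.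

Fix $0\ne y\in M$, and for $x<\kappa$ take $(p_x,t_x)$ from Step 2. The sets $p_x$ may overlap, so we first make them disjoint outside a common root, and then eliminate the root.

*Step 3a: a common root.* Recall Fodor's lemma: a function $h$ on a stationary subset of a regular uncountable cardinal with $h(\delta)<\delta$ throughout is constant on a stationary subset. The set of $\delta<\kappa$ with $\mathrm{cf}\,\delta=\omega_1$ is stationary in the regular cardinal $\kappa>\omega_1$. For such $\delta$ the countable set $p_\delta\cap\delta$ is bounded in $\delta$. So there are a stationary set $Z_0$ and $\gamma<\kappa$ with $p_\delta\cap\delta\subseteq\gamma$ for $\delta\in Z_0$. As $\gamma$ has at most $\mu^{\aleph_0}=\mu$ countable subsets, there are $r$ and $Z_1\subseteq Z_0$ with $|Z_1|=\kappa$ and $p_\delta\cap\delta=r$ for $\delta\in Z_1$. Each $p_\delta$ is bounded in $\kappa$, so we can choose $Z\subseteq Z_1$ with $|Z|=\kappa$ and $p_\delta\subseteq\delta'$ whenever $\delta<\delta'$ in $Z$. For such $\delta,\delta'$,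
$$p_\delta\cap p_{\delta'}=p_\delta\cap(p_{\delta'}\cap\delta')=p_\delta\cap r=r .$$
So $r\in P$. For $x\in Z$, $r=p_x\cap x\subseteq p_x\setminus\{x\}$, and the sets $p_x\setminus r\ni x$ are pairwise disjoint.

*Step 3b: coefficients over the root.* Let $\mathcal B$ be a countable basis of a complement of $\mathrm{Ann}_r(y)$ in $T_r$. Since $T_{p_x}\cong T_r\otimes T_{p_x\setminus r}$, modulo $\mathrm{Ann}_r(y)T_{p_x\setminus r}\subseteq\mathrm{Ann}_{p_x}(y)$ we have $t_x\equiv\sum_{b\in F_x}b\,c^x_b$ with $F_x\subseteq\mathcal B$ finite and $0\ne c^x_b\in T_{p_x\setminus r}$. By Step 2, applied with this $r$, $F_x\ne\emptyset$. The sum lies in $\mathrm{Ann}_{p_x}(y)$. There are only countably many possibilities for $F_x$, so $F_x$ is the same for $\kappa$ many $x$. Hence for some $n\ge1$ the following holds.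

> $(\mathrm E_n)$ There are $b_1,\dots,b_n\in T_r$ linearly independent modulo $\mathrm{Ann}_r(y)$, a set $I$ of size $\kappa$, pairwise disjoint nonempty $B_i\in P$ $(i\in I)$ disjoint from $r$, and $c^i_1,\dots,c^i_n\in T_{B_i}$, not all $0$, with $\sum_jb_jc^i_j\in\mathrm{Ann}_{r\cup B_i}(y)$.

*Step 3c: elimination down to $n=1$.* Take $n$ minimal and suppose $n\ge2$. If for some $j$ there were $\kappa$ many $i$ with $c^i_j=0$, dropping $b_j$ would give $(\mathrm E_{n-1})$. So after discarding fewer than $\kappa$ indices all $c^i_j\ne0$. For $i\ne i'$ put $d_j=c^i_jc^{i'}_n-c^i_nc^{i'}_j\in T_{B_i\cup B_{i'}}$ $(j\le n)$, so $d_n=0$. By (A2),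
$$\sum_{j<n}b_jd_j=\Bigl(\sum_{j\le n}b_jc^i_j\Bigr)c^{i'}_n-\Bigl(\sum_{j\le n}b_jc^{i'}_j\Bigr)c^i_n\in\mathrm{Ann}_{r\cup B_i\cup B_{i'}}(y).$$
Exchanging $i$ and $i'$ only changes the sign of $d_j$. Consider a maximal set of pairwise disjoint pairs $\{i,i'\}$ with $(d_j)_{j<n}\ne0$. It has fewer than $\kappa$ members; otherwise the sets $B_i\cup B_{i'}$ and the elements $d_j$ would witness $(\mathrm E_{n-1})$. Remove all indices occurring in these pairs; $\kappa$ many remain. By maximality, $c^i_jc^{i'}_n=c^i_nc^{i'}_j$ for all remaining $i\ne i'$ and all $j<n$. That is, $c^i_j\otimes c^{i'}_n=c^i_n\otimes c^{i'}_j$ in $T_{B_i}\otimes T_{B_{i'}}$, with all factors nonzero. Hence $c^i_j=\ell_jc^i_n$ and $c^{i'}_j=\ell_jc^{i'}_n$ with the same $\ell_j\in k$. As this holds for every two remaining indices, $\ell_j$ is the same for all of them. Then $\sum_jb_jc^i_j=b\,c^i_n$ with $b=b_n+\sum_{j<n}\ell_jb_j\notin\mathrm{Ann}_r(y)$, by independence modulo $\mathrm{Ann}_r(y)$. So $(\mathrm E_1)$ holds, contradicting the minimality of $n\ge2$.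

*Step 3d: absorbing the root into the vector.* So $n=1$: there are $b\in T_r\setminus\mathrm{Ann}_r(y)$ and $0\ne c_i\in T_{B_i}$ with $bc_i\in\mathrm{Ann}_{r\cup B_i}(y)$. Choose $0\ne\rho\in V_r$ and let $y_*=(\rho\otimes b)y$. Since $b\notin\mathrm{Ann}_r(y)$, (A1) gives $y_*\ne0$. By (iii), $(w\otimes c_i)y_*=(w\rho\otimes c_ib)y=0$ for all $w\in V_{B_i}$. So $c_i\in\mathrm{Ann}_{B_i}(y_*)$.

**Step 4: a datum, its thread, and the contradiction.** We arrange the $c_i$ into a datum at some $\beta$. Build $\gamma_0<\gamma_1<\cdots<\kappa$ and $I_n\subseteq I$ with $|I_n|=\lambda$ as follows. Given $\gamma_n$, at most $\mu$ of the disjoint sets $B_i$ meet $\gamma_n$, so choose $I_n$ with $B_i\cap\gamma_n=\emptyset$ for $i\in I_n$. Then, $\kappa$ being regular, choose $\gamma_{n+1}>\gamma_n$ with $B_i\in P_{\gamma_{n+1}}$ for all $i\in I_n$. Let $\beta=\sup\gamma_n<\kappa$, a limit ordinal of cofinality $\omega$, with its sequence $(\beta_n)$ fixed in Section 8. Choose $l_0<l_1<\cdots$ with $\gamma_{l_n}\ge\beta_n$, and let $\langle(B_{n,\alpha},c_{n,\alpha}):\alpha<\lambda_n\rangle$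 enumerate $(B_i,c_i)$ for $\lambda_n$ distinct indices $i\in I_{l_n}$.

This is a datum at $\beta$. The sets $I_{l_n}$ are pairwise disjoint: for $n<n'$, $i\in I_{l_n}$, $i'\in I_{l_{n'}}$ we have $\emptyset\ne B_i\subseteq\gamma_{l_n+1}\subseteq\gamma_{l_{n'}}$, while $B_{i'}\cap\gamma_{l_{n'}}=\emptyset$. So all $B_{n,\alpha}$ are pairwise disjoint. They are nonempty members of $P_{<\beta}$, $B_{n,\alpha}\cap\beta_n\subseteq B_{n,\alpha}\cap\gamma_{l_n}=\emptyset$, and $c_{n,\alpha}\ne0$. Hence this datum is $g_\xi$ for some $\xi<\mu$.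

Put $\tau=\tau_\xi\in P_\beta\subseteq P$. For every $n$, $C^\xi_n$ is one of the $c_i\in\mathrm{Ann}_{B_i}(y_*)$, with $B^\xi_n=B_i$. By (6) every element of $T_\tau$ has the form $tC^\xi_nh$ with $th\in T_{\tau\setminus B^\xi_n}$. So by (A2) it lies in
$$\mathrm{Ann}_{B^\xi_n}(y_*)\,T_{\tau\setminus B^\xi_n}\subseteq\mathrm{Ann}_\tau(y_*).$$
Hence $\mathrm{Ann}_\tau(y_*)=T_\tau$, i.e. $S_\tau y_*=0$ with $y_*\ne0$, contradicting Step 1. So no such $M$ exists, which is Theorem 2.1(2). This completes the proof of Theorem 2.1 and, by Section 2, of Theorem 1.2: for this ring $R$, the lattice isomorphism $D$ is induced neither by a homeomorphism $\mathrm{Zg}_R\to{}_R\mathrm{Zg}$ nor by a homeomorphism between the spaces obtained by identifying topologically indistinguishable points. $\blacksquare$
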